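\title{Strongly Rayleigh processes are majorized by their spectral product laws}

\begin{abstract}
A strongly Rayleigh process $X$ on $\{1,\dots,n\}$ has a kernel polynomial whose diagonal restriction has roots $\lambda_1,\dots,\lambda_n\in[0,1]$; for a determinantal process they are the eigenvalues of the kernel matrix. We prove a conjecture of Alishahi and Barzegar: the vector of probabilities $\mathbb{P}(X=A)$ is majorized by the vector of probabilities of the product law with parameters $\lambda_i$. The majorization holds separately on the sets of each cardinality, and the two vectors are rearrangements of each other exactly when the elements of $X$ are independent. The proof reveals the elements one at a time. At each step the two cardinality generating polynomials are realized by a positive semidefinite matrix bordered by one row and column, and the pinching inequality is applied to its compound matrices.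
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a random subset of $[n]=\{1,\dots,n\}$ and write $z^A=\prod_{i\in A}z_i$. The \emph{generating polynomial} of $X$ is
\[
f_X(z_1,\dots,z_n)=\sum_{A\subseteq[n]}\mathbb{P}(X=A)\,z^A .
\]
Let $\mathbb{H}=\{z\in\mathbb{C}:\operatorname{Im}z>0\}$. A polynomial in $m$ variables is \emph{stable} if it has no zero in $\mathbb{H}^m$, and $X$ is \emph{strongly Rayleigh} if $f_X$ is stable. If the events $\{i\in X\}$ are independent with probabilities $p_i$, then $f_X=\prod_i(1-p_i+p_iz_i)$ is stable, since no factor vanishes on $\mathbb{H}$. A second family consists of the \emph{determinantal} processes, for which there is a Hermitian matrix $K$ with $\mathbb{P}(A\subseteq X)=\det K[A,A]$ for all $A$, where $K[A,A]$ is the principal submatrix on $A$; Section~\ref{sec:small} recalls why they are strongly Rayleigh.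

A general strongly Rayleigh process has no kernel matrix, but it has a substitute for its eigenvalues. The \emph{kernel polynomial} of $X$ is
\[
g_X(z)=\mathbb{E}\prod_{i=1}^n\bigl(z_i-\mathbf{1}_{\{i\in X\}}\bigr)=\sum_{A\subseteq[n]}(-1)^{|A|}\,\mathbb{P}(A\subseteq X)\,z^{[n]\setminus A},
\]
and $\overline{g}_X(x)=g_X(x,\dots,x)$ is its diagonal restriction. In the determinantal case the sum is the expansion of $\det(\operatorname{diag}(z)-K)$ in principal minors, so $\overline{g}_X$ is the characteristic polynomial of $K$.

The roots of $\overline{g}_X$ have a probabilistic meaning. Put $G(t)=\mathbb{E}\,t^{|X|}=f_X(t,\dots,t)$. If $X$ is strongly Rayleigh, then $G$ has no zero in $\mathbb{H}$; its coefficients are real, so its zeros are real, and they are nonnegative, so its zeros are at most $0$. A zero $t_0\le0$ contributes the factor $t-t_0=(1-t_0)(1-\lambda+\lambda t)$ with $\lambda=1/(1-t_0)\in(0,1]$. Adding $n-\deg G$ trivial factors with $\lambda=0$ and using $G(1)=1$, we get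
\begin{equation}\label{eq:G}
G(t)=\prod_{i=1}^n(1-\lambda_i+\lambda_it),\qquad \lambda_i\in[0,1].
\end{equation}
Since $\overline{g}_X(x)=\mathbb{E}\bigl[x^{n-|X|}(x-1)^{|X|}\bigr]=x^nG\bigl(\frac{x-1}{x}\bigr)=\prod_i(x-\lambda_i)$, the numbers $\lambda_i$ are exactly the roots of $\overline{g}_X$. Thus $|X|$ has the same law as $|Y|$, where $Y$ contains each $i$ independently with probability $\lambda_i$:
\[
\mathbb{P}(Y=A)=\pi_\lambda(A):=\prod_{i\in A}\lambda_i\prod_{i\notin A}(1-\lambda_i).
\]

So $X$ and $Y$ give the same total mass to each \emph{level} $\{A:|A|=k\}$, and it is natural to ask how they spread it. The numbering of the roots is arbitrary, so the comparison has to ignore labels, and majorization is the order that does so. For $x\in\mathbb{R}^N$ let $s_m(x)$ be the sum of the $m$ largest entries of $x$. Then $y$ \emph{majorizes} $x$, written $y\succ x$ or $x\prec y$, if $s_m(x)\le s_m(y)$ for $1\le m\le N$, with equality for $m=N$; it means that $y$ is the more concentrated vector. Two extreme cases suggest the direction. If the elements of $X$ are independent, then \eqref{eq:G}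 holds with $\lambda_i=p_i$, and $Y$ is $X$ up to relabeling. If $|X|=k$ almost surely, then $G=t^k$, the set $Y$ is deterministic, and its probability vector $(1,0,\dots,0)$ majorizes every probability vector. For determinantal processes it is known that the law of $Y$ majorizes the law of $X$, and Alishahi and Barzegar \cite{AB} conjectured that
\begin{equation}\label{eq:conj}
\bigl(\pi_\lambda(A):A\subseteq[n]\bigr)\succ\bigl(\mathbb{P}(X=A):A\subseteq[n]\bigr)
\end{equation}
for every strongly Rayleigh process. We prove this level by level and determine the case of equality.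

\begin{theorem}\label{thm:main}
Let $X$ be a strongly Rayleigh process on $[n]$ and let $\lambda_1,\dots,\lambda_n$ be the roots of $\overline{g}_X$. For every $k$,
\[
\bigl(\pi_\lambda(A):|A|=k\bigr)\succ\bigl(\mathbb{P}(X=A):|A|=k\bigr).
\]
Consequently \eqref{eq:conj} holds.
\end{theorem}

\begin{theorem}\label{thm:eq}
Let $X$ and $\lambda$ be as in Theorem~\ref{thm:main}. Then $(\mathbb{P}(X=A))_{A\subseteq[n]}$ is a rearrangement of $(\pi_\lambda(A))_{A\subseteq[n]}$ if and only if the events $\{i\in X\}$ are independent.
\end{theorem}

\begin{corollary}\label{cor:entropy}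
Let $X$ and $\lambda$ be as in Theorem~\ref{thm:main}, and let $h(s)=-s\log s-(1-s)\log(1-s)$. The Shannon entropy of $X$ satisfies $H(X)\ge\sum_ih(\lambda_i)$, with equality if and only if the events $\{i\in X\}$ are independent. Moreover $\max_A\mathbb{P}(X=A)\le\prod_i\max(\lambda_i,1-\lambda_i)$.
\end{corollary}

In the determinantal case the probabilities $\mathbb{P}(X=A)$ form the diagonal of a Hermitian matrix with eigenvalues $\pi_\lambda(A)$ (Section~\ref{sec:small}). In general we lack one matrix that carries the whole law, but much less is needed to compare $Y$ with the situation after one element $e$ has been revealed: only the joint law of $\mathbf{1}_{\{e\in X\}}$ and $|X\setminus e|$ matters, and this law always has a determinantal form (Section~\ref{sec:step}). Revealing the elements in turn gives a chain of majorizations from the law of $Y$ to the law of $X$. The chain needs a hypothesis strictly weaker than the strongly Rayleigh property; this is Theorem~\ref{thm:chain}, from which Theorem~\ref{thm:main} follows. Section~\ref{sec:eq} treats equality.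

\section{Majorization, compounds and stability}\label{sec:tools}

\subsection{Majorization and pinching}
We write $x\oplus x'$ for the concatenation of two vectors and $\|\cdot\|$ for the Euclidean norm. Majorization is transitive and ignores the order of entries. We use three further properties.
\begin{itemize}
\item[(M1)] If $x\prec y$ and $x'\prec y'$, then $x\oplus x'\prec y\oplus y'$. Indeed, for a suitable $a$ we have $s_m(x\oplus x')=s_a(x)+s_{m-a}(x')\le s_a(y)+s_{m-a}(y')\le s_m(y\oplus y')$.
\item[(M2)] The relation $\prec$ is preserved by multiplication with a nonnegative number and by limits, because each $s_m$ is continuous.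
\item[(M3)] If $x\prec y$, then $x$ is a convex combination of rearrangements of $y$. Hence $\Phi(x)\le\Phi(y)$ for every symmetric strictly convex function $\Phi$, and equality forces all rearrangements that occur in the combination to coincide with $x$, so that $x$ is a rearrangement of $y$.
\end{itemize}
For a Hermitian matrix $M$ let $\operatorname{eig}(M)$ be its vector of eigenvalues and $\|M\|_F^2=\sum_{a,b}|M_{ab}|^2=\|\operatorname{eig}(M)\|^2$.

\begin{lemma}[Pinching]\label{lem:pinch}
Let $M=\begin{pmatrix}P&O\\ O^*&R\end{pmatrix}$ be Hermitian with square diagonal blocks. Then $\operatorname{eig}(P)\oplus\operatorname{eig}(R)\prec\operatorname{eig}(M)$, and $\|\operatorname{eig}(M)\|^2-\|\operatorname{eig}(P)\|^2-\|\operatorname{eig}(R)\|^2=2\|O\|_F^2$.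
\end{lemma}

\begin{proof}
With $E=\operatorname{diag}(I,-I)$, the block diagonal part of $M$ is $\frac12(M+EME)$, and $EME$ has the eigenvalues of $M$. By Ky Fan's principle, $s_m(\operatorname{eig}(M))$ is the maximum of $\operatorname{tr}(U^*MU)$ over matrices $U$ with $m$ orthonormal columns, so it is a convex function of $M$. Hence $s_m$ does not increase when $M$ is replaced by its block diagonal part, and the trace does not change. The identity compares squared Frobenius norms.
\end{proof}

Repeating the pinching until all blocks have size one, and using (M1), we see that the diagonal of a Hermitian matrix is majorized by its eigenvalues.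

\subsection{Compound matrices}
For an $N\times N$ matrix $M$ and $A,B\subseteq[N]$, let $M[A,B]$ be the submatrix with rows $A$ and columns $B$, taken in increasing order; the empty determinant is $1$. The $k$-th \emph{compound} is $C_k(M)=(\det M[A,B])_{|A|=|B|=k}$. The Cauchy--Binet formula says $C_k(MM')=C_k(M)C_k(M')$, and $C_k(M^*)=C_k(M)^*$.
\begin{itemize}
\item[(C1)] If $M$ is Hermitian with eigenvalues $\mu_1,\dots,\mu_N$, then $C_k(M)$ is Hermitian with eigenvalues $\mu^A$, $|A|=k$: if $M=U\operatorname{diag}(\mu)U^*$ with $U$ unitary, then $C_k(U)$ is unitary and $C_k(\operatorname{diag}(\mu))$ is diagonal with entries $\mu^A$.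
\item[(C2)] $\det(I+\operatorname{diag}(z)M)=\sum_{A\subseteq[N]}z^A\det M[A,A]$.
\end{itemize}

\subsection{Stable polynomials}
Hurwitz's theorem, in any number of variables, states that a locally uniform limit of holomorphic functions without zeros on a connected open set either has no zeros there or vanishes identically. Nonzero constants count as stable and as real-rooted.

\begin{lemma}\label{lem:closure}
Let $f$ be a stable polynomial and $z$ one of its variables.
\begin{itemize}
\item[(a)] Identifying some of the variables gives a stable polynomial, and so does replacing $z$ by $\varepsilon+(1-\varepsilon)z$ with $0<\varepsilon<1$.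
\item[(b)] Setting $z=a$ with $a$ real gives a polynomial that is stable or identically zero.
\item[(c)] If $f=f_0+zf_1$ with $f_0,f_1$ free of $z$, then each of $f_0,f_1$ is stable or identically zero.
\end{itemize}
\end{lemma}

\begin{proof}
In (a) the substitution maps points with all coordinates in $\mathbb{H}$ to such points. For (b) apply Hurwitz's theorem to $f|_{z=a+i/m}$ as $m\to\infty$. For (c), $f_0=f|_{z=0}$, and $f_1$ is the limit of $f|_{z=im}/(im)=f_1+f_0/(im)$.
\end{proof}

In two variables stability is one inequality. The next lemma is the two-variable case of Br\"and\'en's criterion for multi-affine polynomials \cite{Br}.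

\begin{lemma}\label{lem:two}
Let $a,b,c,d\ge0$, not all zero. Then $a+bz+cw+dzw$ is stable if and only if $bc\ge ad$.
\end{lemma}

\begin{proof}
If $c=d=0$, both statements hold. Otherwise $c+dz\ne0$ for $z\in\mathbb{H}$, and the only zero with first coordinate $z$ has $w=-(a+bz)/(c+dz)$, with $\operatorname{Im}w=(ad-bc)\operatorname{Im}z/|c+dz|^2$.
\end{proof}

It follows that a strongly Rayleigh process has pairwise nonpositive correlations \cite{BBL}:
\begin{equation}\label{eq:neg}
\operatorname{Cov}\bigl(\mathbf{1}_{\{i\in X\}},\mathbf{1}_{\{j\in X\}}\bigr)\le0\qquad(i\ne j).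
\end{equation}
Indeed, setting all variables of $f_X$ except $z_i,z_j$ equal to $1$ leaves a polynomial $a+bz_i+cz_j+dz_iz_j$ with $a+b+c+d=1$. It is stable by Lemma~\ref{lem:closure}(b), and the covariance is $d-(b+d)(c+d)=ad-bc\le0$.

\subsection{The product law of a real-rooted polynomial}\label{sec:V}
The induction produces unnormalized versions of $G$, so we attach a multiple of a product law to each of them. Let $\mathcal{R}_N$ be the set of polynomials of degree at most $N$ with nonnegative coefficients that are zero or have only real zeros. As we saw for $G$, a stable univariate polynomial of degree at most $N$ with nonnegative coefficients lies in $\mathcal{R}_N$. For $Q\in\mathcal{R}_N$, $Q\ne0$, the factorization that gave \eqref{eq:G} gives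
\[
Q(t)=Q(1)\prod_{i=1}^N(1-\rho_i+\rho_it),\qquad\rho_i\in[0,1],
\]
and the multiset $\rho$ is unique, being the set of roots of the monic polynomial $x^NQ(\frac{x-1}{x})/Q(1)$. Define
\[
V_{N,k}(Q)=\bigl(Q(1)\,\pi_\rho(B):B\subseteq[N],\ |B|=k\bigr),\qquad V_N(Q)=\bigoplus_kV_{N,k}(Q).
\]
For $Q=0$ these are zero vectors of the same lengths, and $V_{N,k}$ is empty for $k<0$ and $k>N$. By \eqref{eq:G}, $V_{n,k}(G)$ is the left side of Theorem~\ref{thm:main}.

The sorted vector $V_{N,k}(Q)$ is a continuous function of the coefficients of $Q\in\mathcal{R}_N$. At $Q\ne0$ this holds because the roots of a monic polynomial of fixed degree depend continuously on its coefficients; at $Q=0$ it holds because all entries lie between $0$ and $Q(1)$. Finally, if $Q=c\prod_{i=1}^N(1+\mu_it)$ with $c>0$ and $\mu_i\ge0$, then $\rho_i=\mu_i/(1+\mu_i)$ and $Q(1)=c\prod_i(1+\mu_i)$, so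
\begin{equation}\label{eq:Vmu}
V_{N,k}(Q)=\bigl(c\,\mu^B:|B|=k\bigr).
\end{equation}
By (C1), this is the spectrum of $c\,C_k(L)$ for any positive semidefinite $N\times N$ matrix $L$ with $Q(t)=c\det(I+tL)$. This is how compounds enter.

\section{Determinantal processes and processes on two points}\label{sec:small}

\subsection{The determinantal case}
Let $X$ be determinantal with kernel $K$ and put $Z=\operatorname{diag}(z)$. Expanding $z^X=\prod_i(1+(z_i-1)\mathbf{1}_{\{i\in X\}})$ and using (C2), we get $f_X(z)=\det(I+(Z-I)K)$. All principal minors of $K$ are probabilities, and so are those of $I-K$ (set $z_i=0$ for $i\in A$ and $z_i=1$ otherwise), so $0\preceq K\preceq I$. Suppose that $I-K$ is invertible, and let $c=\det(I-K)$ and $L=K(I-K)^{-1}\succeq0$. Then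
\begin{equation}\label{eq:Lens}
f_X(z)=\det(I-K+ZK)=c\det(I+ZL),\qquad\mathbb{P}(X=A)=c\det L[A,A].
\end{equation}
A polynomial $\det(I+ZL)=\det Z\cdot\det(Z^{-1}+L)$ with $L$ Hermitian is stable, because for $z\in\mathbb{H}^n$ and $u\neq0$ the number $u^*(Z^{-1}+L)u$ has imaginary part $\sum_i|u_i|^2\operatorname{Im}(1/z_i)<0$. Moreover \eqref{eq:Lens} shows that $(\mathbb{P}(X=A):|A|=k)$ is the diagonal of $c\,C_k(L)$, whose spectrum is $V_{n,k}(G)$ because $G(t)=c\det(I+tL)$. A diagonal is majorized by the spectrum, which is Theorem~\ref{thm:main} for $X$. If $I-K$ is singular, delete each point of $X$ independently with probability $\varepsilon$; this replaces $K$ by $(1-\varepsilon)K$, and both conclusions survive the limit $\varepsilon\to0$, by Hurwitz's theorem and by (M2).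

\subsection{Two points}
Let $n=2$ and write $P_\emptyset,P_1,P_2,P_{12}$ for the four probabilities. By Lemma~\ref{lem:two}, $X$ is strongly Rayleigh if and only if $P_1P_2\ge P_\emptyset P_{12}$. If this holds and $P_\emptyset>0$, a matrix as in \eqref{eq:Lens} can be written down:
\[
f_X=P_\emptyset\det(I+ZL),\qquad L=\frac1{P_\emptyset}\begin{pmatrix}P_1&u\\u&P_2\end{pmatrix},\qquad u^2=P_1P_2-P_\emptyset P_{12}.
\]
The diagonal of $L$ is dictated by the law and the value of $u^2$ by $\det L=P_{12}/P_\emptyset$; stability is exactly what makes $u$ real. The same mechanism drives the general construction. For two points the majorization even characterizes stability.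

\begin{proposition}\label{prop:two}
Let $X$ be a random subset of $[2]$ such that $G$ has only real zeros, and let $\lambda_1,\lambda_2$ be as in \eqref{eq:G}. Then the conclusion of Theorem~\ref{thm:main} holds for all $k$ if and only if $X$ is strongly Rayleigh.
\end{proposition}

\begin{proof}
Comparing coefficients in \eqref{eq:G} gives $P_\emptyset=(1-\lambda_1)(1-\lambda_2)$, $P_{12}=\lambda_1\lambda_2$ and $P_1+P_2=\alpha+\beta$, where $\alpha=\lambda_1(1-\lambda_2)$ and $\beta=\lambda_2(1-\lambda_1)$. So only the level $k=1$ carries a condition, namely $(P_1,P_2)\prec(\alpha,\beta)$. Among pairs with a fixed sum the product decreases as the larger entry increases, so the condition is $P_1P_2\ge\alpha\beta=P_\emptyset P_{12}$.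
\end{proof}

In particular, real roots of $\overline{g}_X$ do not suffice for \eqref{eq:conj}. If $P_\emptyset=P_{12}=\frac14$, $P_1=\frac12$ and $P_2=0$, then $G=(1+t)^2/4$ and $\lambda=(\frac12,\frac12)$, and the uniform vector $(\frac14,\frac14,\frac14,\frac14)$ does not majorize a vector with an entry $\frac12$.

\subsection{A process without a kernel matrix}
The determinantal argument does not cover all cases. Let $X$ be a uniform $2$-element subset of $[5]$, so that $f_X=e_2(z)/10$ with $e_2$ the elementary symmetric polynomial. For $z\in\mathbb{H}^5$ the zeros of $s\mapsto\prod_i(s+z_i)$ lie in the open lower half-plane, and by the Gauss--Lucas theorem so do those of its third derivative, whose value at $s=0$ is $6e_2(z)$. So $X$ is strongly Rayleigh. If $X$ had a kernel $K$, its eigenvalues would be $1,1,0,0,0$, so $K_{ij}=v_i^*v_j$ with $v_i\in\mathbb{C}^2$. Then $(|K_{ij}|^2)=(\operatorname{tr}(v_iv_i^*v_jv_j^*))$ would be the Gram matrix of five vectors in the four-dimensional real space of Hermitian $2\times2$ matrices, hence singular. But $K_{ii}=\frac25$ and $|K_{ij}|^2=\frac4{25}-\frac1{10}=\frac3{50}$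 for $i\ne j$, so this matrix is $\frac1{10}I+\frac3{50}J$, with $J$ the all-ones matrix, and it is positive definite.

\section{Revealing one element}\label{sec:step}

Fix an element $e$ of a strongly Rayleigh process on $N$ points and consider
\[
F(t,w)=\mathbb{E}\bigl[t^{|X\setminus e|}\,w^{\mathbf{1}_{\{e\in X\}}}\bigr]=G_0(t)+wG_1(t),\qquad G(t)=F(t,t)=G_0(t)+tG_1(t).
\]
The conditional laws of $X\setminus e$ given $e\notin X$ and given $e\in X$ have cardinality polynomials proportional to $G_0$ and $G_1$. If the theorem is known on $N-1$ points, it bounds the level-$k$ probabilities of $X$ by $V_{N-1,k}(G_0)\oplus V_{N-1,k-1}(G_1)$, and it remains to compare this vector with $V_{N,k}(G)$. The comparison involves $F$ alone, so it suffices to find a matrix that represents $F$.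

To see which matrix, take real numbers $m_j\ge0$, $v_j$ and $p$, and let
\begin{equation}\label{eq:L}
L=\begin{pmatrix}D&v\\v^T&p\end{pmatrix},\qquad D=\operatorname{diag}(m_1,\dots,m_{N-1}),\qquad\Delta=\operatorname{diag}(t,\dots,t,w).
\end{equation}
A diagonal $D$ is the natural normal form, since conjugating $L$ by $U\oplus1$ with $U$ orthogonal diagonalizes the upper left block and does not change $\det(I+\Delta L)$. Eliminating the block $I+tD$ gives
\begin{equation}\label{eq:border}
\det(I+\Delta L)=\det\begin{pmatrix}I+tD&tv\\wv^T&1+wp\end{pmatrix}=\prod_{j}(1+m_jt)\cdot\Bigl(1+w\Bigl[p-\sum_j\frac{v_j^2\,t}{1+m_jt}\Bigr]\Bigr).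
\end{equation}
So $F=c\det(I+\Delta L)$ holds if and only if $G_0=c\prod_j(1+m_jt)$ and $G_1/G_0$ equals the bracket. At $t=-1/x$ the bracket becomes $p+\sum_jv_j^2/(x-m_j)$. Thus the $m_j$ are read off from $G_0$, and the numbers $v_j^2$ must be residues of the rational function $G_1(-1/x)/G_0(-1/x)$. What has to be shown is that its poles are simple and its residues positive.

\begin{example}\label{ex:three}
Let $X\subseteq[3]$ have $\mathbb{P}(X=A)=(|A|+1)/20$. The principal minors of order $k$ of $I+J$ equal $k+1$, so $f_X=\frac1{20}\det(I+Z(I+J))$ is stable. We now use only $F(t,w)=f_X(t,t,w)$: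
\[
20\,G_0=1+4t+3t^2=(1+t)(1+3t),\qquad20\,G_1=2+6t+4t^2=2(1+t)(1+2t),
\]
and $20\,G=1+6t+9t^2+4t^3=(1+t)^2(1+4t)$, so $\lambda=(\frac12,\frac12,\frac45)$. Here $(m_1,m_2)=(1,3)$ and
\[
\frac{G_1(-1/x)}{G_0(-1/x)}=\frac{2(x-1)(x-2)}{(x-1)(x-3)}=2+\frac2{x-3},
\]
which gives $p=2$ and $v=(0,\sqrt2)^T$. With the $2$-sets in the order $12,13,23$,
\[
C_1(L)=L=\left(\begin{array}{cc|c}1&0&0\\0&3&\sqrt2\\\hline0&\sqrt2&2\end{array}\right),\qquad
C_2(L)=\left(\begin{array}{c|cc}3&\sqrt2&0\\\hline\sqrt2&2&0\\0&0&4\end{array}\right),
\]
where the lines separate the index sets that avoid $3$ from those that contain $3$. The spectra $(4,1,1)$ and $(4,4,1)$ are $20\,V_{3,1}(G)$ and $20\,V_{3,2}(G)$. By \eqref{eq:Vmu}, the spectra of the diagonal blocks are $(3,1)\oplus(2)=20\,[V_{2,1}(G_0)\oplus V_{2,0}(G_1)]$ and $(3)\oplus(4,2)=20\,[V_{2,2}(G_0)\oplus V_{2,1}(G_1)]$. Pinching is the first step in each of the chains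
\[
(4,1,1)\succ(3,2,1)\succ(2,2,2),\qquad(4,4,1)\succ(4,3,2)\succ(3,3,3).
\]
The second steps, $(3,1)\succ(2,2)$ and $(4,2)\succ(3,3)$, are the two-point case for the two conditional laws, and the last vectors are the probabilities of $X$, times $20$.
\end{example}

For the rest of the paper, call $F(t,w)=G_0(t)+wG_1(t)$ an \emph{$N$-admissible} polynomial, $N\ge1$, if it is stable, has nonnegative coefficients and $\deg G_0,\deg G_1\le N-1$; put $G(t)=F(t,t)$. By Lemma~\ref{lem:closure}, $G_0,G_1\in\mathcal{R}_{N-1}$ and $G\in\mathcal{R}_N$.

\begin{proposition}\label{prop:rep}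
Let $F$ be $N$-admissible with $c=F(0,0)>0$. Then there is a positive semidefinite real matrix $L$ of the form \eqref{eq:L} with $F(t,w)=c\det(I+\Delta L)$.
\end{proposition}

\begin{proof}
Since $G_0\in\mathcal{R}_{N-1}$ and $G_0(0)=c>0$, we can write $G_0=c\prod_{j=1}^{N-1}(1+m_jt)$ with $m_j\ge0$. Consider the real rational function
\[
\varphi(x)=\frac{G_1(-1/x)}{G_0(-1/x)}=\frac{x^{N-1}G_1(-1/x)}{c\prod_j(x-m_j)} .
\]
The numerator is a polynomial of degree at most $N-1$ whose coefficient of $x^{N-1}$ is $G_1(0)$; this is where $\deg G_1\le N-1$ is used. So the poles of $\varphi$ lie among the $m_j$, and $\varphi(x)\to p:=G_1(0)/c$ as $x\to\infty$.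

Stability gives $\operatorname{Im}\varphi\le0$ on $\mathbb{H}$. For let $x\in\mathbb{H}$ and $t=-1/x\in\mathbb{H}$. If $\operatorname{Im}\varphi(x)>0$, then $w=-1/\varphi(x)\in\mathbb{H}$ and $F(t,w)=G_0(t)(1+w\varphi(x))=0$, which is impossible.

Let $m$ be a pole of order $r$, with leading Laurent coefficient $C_m\in\mathbb{R}\setminus\{0\}$. For $\theta\in(0,\pi)$ we have $\delta^r\varphi(m+\delta e^{i\theta})\to C_me^{-ir\theta}$ as $\delta\downarrow0$, so $C_m\sin r\theta\ge0$ on $(0,\pi)$. For $r\ge2$ the function $\sin r\theta$ changes sign there, so $r=1$ and $C_m>0$. Subtracting the principal parts leaves a rational function without poles that tends to $p$ at infinity. Hence $\varphi(x)=p+\sum_mC_m/(x-m)$, with the sum over the distinct poles. For each pole $m$ choose one index $j$ with $m_j=m$ and set $v_j=\sqrt{C_m}$; set $v_j=0$ for all other $j$. Substituting $x=-1/t$ gives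
\begin{equation}\label{eq:ratio}
\frac{G_1(t)}{G_0(t)}=p-\sum_{j=1}^{N-1}\frac{v_j^2\,t}{1+m_jt},
\end{equation}
and \eqref{eq:border} shows that $c\det(I+\Delta L)=G_0+wG_1=F$.

Finally, let $\mu_1,\dots,\mu_N$ be the eigenvalues of the symmetric matrix $L$. Setting $w=t$ gives $G(t)=c\prod_i(1+\mu_it)$. A negative $\mu_i$ would give $G$ the positive zero $-1/\mu_i$, whereas $G(t)\ge c>0$ for $t\ge0$ because the coefficients are nonnegative. So $L\succeq0$.
\end{proof}

The rows of $L$ other than the last do not correspond to elements of the ground set, and $L$ says nothing about $X$ beyond $F$. A new matrix is built at each step of the induction.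

\begin{lemma}[One step]\label{lem:step}
If $F=G_0+wG_1$ is $N$-admissible, then for every $k$
\[
V_{N-1,k}(G_0)\oplus V_{N-1,k-1}(G_1)\prec V_{N,k}(G).
\]
\end{lemma}

\begin{proof}
\emph{Case $c=F(0,0)>0$.} Let $L$ be as in Proposition~\ref{prop:rep}. Since $G=c\det(I+tL)$, the matrix $c\,C_k(L)$ has spectrum $V_{N,k}(G)$. Split its index sets into those that avoid $N$ and those that contain $N$. By Lemma~\ref{lem:pinch} it suffices to show that the two diagonal blocks have spectra $V_{N-1,k}(G_0)$ and $V_{N-1,k-1}(G_1)$.

The first block is $c\,C_k(D)$, and $G_0=c\det(I+tD)$, so its spectrum is $V_{N-1,k}(G_0)$.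

For the second block suppose first that $p=0$. The principal minors $m_jp-v_j^2$ of $L$ are nonnegative, so $v=0$. Then the last row of $L$ vanishes, the block is zero, and $G_1=0$ by \eqref{eq:ratio}. Now let $p>0$. The entries of the block are minors that contain the last row and column, and eliminating the corner $p$ turns them into minors of one smaller matrix, the Schur complement $S=D-vv^T/p$: for $A',B'\subseteq[N-1]$ with $|A'|=|B'|$,
\[
\det L[A'\cup N,B'\cup N]=\det\begin{pmatrix}D[A',B']&v_{A'}\\v_{B'}^T&p\end{pmatrix}=p\det S[A',B'].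
\]
So the block is $cp\,C_{k-1}(S)$. The matrix $S$ is positive semidefinite, since $y^TSy$ is the value of the quadratic form of $L$ at the vector $(y,-v^Ty/p)$. Extracting the coefficient of $w$ from $F=c\det(I+\Delta L)$ by (C2) gives
\[
G_1(t)=c\sum_{A'\subseteq[N-1]}t^{|A'|}\det L[A'\cup N,A'\cup N]=cp\det(I+tS),
\]
so the spectrum of $cp\,C_{k-1}(S)$ is $V_{N-1,k-1}(G_1)$.

\emph{Case $F(0,0)=0$.} Now no representation $c\det(I+\Delta L)$ exists, and we perturb $F$ by the analogue of deleting each point with probability $\varepsilon$. For $0<\varepsilon<1$ let $s=\varepsilon+(1-\varepsilon)t$ and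
\begin{equation}\label{eq:thin}
F_\varepsilon(t,w)=F\bigl(s,\,\varepsilon+(1-\varepsilon)w\bigr)=\bigl[G_0(s)+\varepsilon G_1(s)\bigr]+w\bigl[(1-\varepsilon)G_1(s)\bigr].
\end{equation}
It is stable by Lemma~\ref{lem:closure}(a), and the two brackets have nonnegative coefficients and degree at most $N-1$ in $t$, so $F_\varepsilon$ is $N$-admissible. Also $F_\varepsilon(0,0)=F(\varepsilon,\varepsilon)>0$, because $F\not\equiv0$ has nonnegative coefficients. The first case applies to $F_\varepsilon$. As $\varepsilon\to0$ the two brackets and $F_\varepsilon(t,t)$ tend to $G_0$, $G_1$ and $G$ coefficientwise, and the claim follows from (M2) and the continuity of the vectors $V$.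
\end{proof}

\section{A chain from the product law to the law of $X$}\label{sec:chain}

We reveal the elements $1,2,\dots,n$ in turn. Let $X$ be any random subset of $[n]$, $n\ge1$. For $0\le j\le n$ and $T\subseteq[j]$ put
\[
G_{j,T}(t)=\sum_{A\cap[j]=T}\mathbb{P}(X=A)\,t^{|A\setminus[j]|},
\]
and for $1\le j\le n$ and $T\subseteq[j-1]$ put
\[
F_{j,T}(t,w)=\sum_{A\cap[j-1]=T}\mathbb{P}(X=A)\,t^{|A\setminus[j]|}\,w^{\mathbf{1}_{\{j\in A\}}}.
\]
Lemma~\ref{lem:step} will be applied only to the polynomials $F_{j,T}$, so the argument needs only the following hypothesis.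
\begin{itemize}
\item[(H)] For each $j\in[n]$ and $T\subseteq[j-1]$, the polynomial $F_{j,T}$ is stable or identically zero.
\end{itemize}

\begin{theorem}\label{thm:chain}
Let $X$ be a random subset of $[n]$ that satisfies \textup{(H)}. Then $G_{j,T}\in\mathcal{R}_{n-j}$ for all $j$ and $T\subseteq[j]$; in particular the roots $\lambda_1,\dots,\lambda_n$ of $\overline{g}_X$ lie in $[0,1]$. Put
\[
W_j^{(k)}=\bigoplus_{T\subseteq[j]}V_{n-j,\,k-|T|}(G_{j,T}),\qquad W_j=\bigoplus_kW_j^{(k)}=\bigoplus_{T\subseteq[j]}V_{n-j}(G_{j,T}).
\]
Then for every $k$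
\[
\bigl(\pi_\lambda(A):|A|=k\bigr)=W_0^{(k)}\succ W_1^{(k)}\succ\dots\succ W_n^{(k)}=\bigl(\mathbb{P}(X=A):|A|=k\bigr),
\]
and $(\pi_\lambda(A))_A=W_0\succ W_1\succ\dots\succ W_n=(\mathbb{P}(X=A))_A$.
\end{theorem}

Since $G_{j,T}(1)=\mathbb{P}(X\cap[j]=T)$, the vector $W_j$ is the law of a hybrid process: sample $T=X\cap[j]$, and then include the other $n-j$ elements independently with the probabilities $\rho$ attached to $G_{j,T}$. In Example~\ref{ex:three}, where the three elements play the same role, the displayed chains are $20\,W_0^{(k)}\succ20\,W_1^{(k)}\succ20\,W_2^{(k)}=20\,W_3^{(k)}$ for $k=1,2$.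

\begin{proof}
Fix $j\in[n]$ and $T\subseteq[j-1]$. Sorting the sets $A$ by whether they contain $j$ gives
\[
F_{j,T}(t,w)=G_{j,T}(t)+w\,G_{j,T\cup j}(t),\qquad F_{j,T}(t,t)=G_{j-1,T}(t).
\]
The two polynomials in the first formula have degree at most $n-j$. By (H), either $F_{j,T}$ is $N$-admissible for $N=n-j+1$, or all three polynomials vanish. In both cases $G_{j,T},G_{j,T\cup j}\in\mathcal{R}_{n-j}$ and $G_{j-1,T}\in\mathcal{R}_{n-j+1}$, and this covers all the polynomials in the statement. In particular $G=G_{0,\emptyset}\in\mathcal{R}_n$, so \eqref{eq:G} holds, its $\lambda_i$ are the roots of $\overline{g}_X$, and $W_0^{(k)}=V_{n,k}(G)$ is the level-$k$ part of the product law. By Lemma~\ref{lem:step} at level $k-|T|$, or trivially if the polynomials vanish,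
\[
V_{n-j+1,\,k-|T|}(G_{j-1,T})\succ V_{n-j,\,k-|T|}(G_{j,T})\oplus V_{n-j,\,k-|T|-1}(G_{j,T\cup j}).
\]
Every subset of $[j]$ is $T$ or $T\cup j$ for exactly one $T\subseteq[j-1]$, so concatenation over $T$ and (M1) give $W_{j-1}^{(k)}\succ W_j^{(k)}$. At the end, $G_{n,T}$ is the constant $\mathbb{P}(X=T)$, and $V_{0,k-|T|}(G_{n,T})$ has this single entry if $|T|=k$ and is empty otherwise. Concatenation over $k$ gives the last chain.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It suffices to verify (H). Fix $j$ and $T\subseteq[j-1]$. Start from $f_X$ and, for $i=1,\dots,j-1$ in turn, write the current polynomial as $f_0+z_if_1$ and keep $f_1$ if $i\in T$ and $f_0$ if $i\notin T$. By Lemma~\ref{lem:closure}(c) the result,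
\begin{equation}\label{eq:cond}
\sum_{A\cap[j-1]=T}\mathbb{P}(X=A)\,z^{A\setminus[j-1]},
\end{equation}
is stable or zero. Setting $z_j=w$ and $z_{j+1}=\dots=z_n=t$ turns it into $F_{j,T}$, which is stable or zero by Lemma~\ref{lem:closure}(a).
\end{proof}

\begin{example}\label{ex:H}
Hypothesis (H) is strictly weaker than the strongly Rayleigh property. Let $a\ne b$ in $(0,1)$ and $n=3$. Include $1$ with probability $\frac12$; then include $2$ and $3$ independently, with probabilities $(a,b)$ if $1\notin X$ and $(b,a)$ if $1\in X$. Then $F_{1,\emptyset}=\frac12(1+w)(1-a+at)(1-b+bt)$, $F_{2,\emptyset}=\frac12(1-a+aw)(1-b+bt)$, $F_{2,\{1\}}=\frac12(1-b+bw)(1-a+at)$, and each $F_{3,T}$ is a positive multiple of $1-a+aw$ or $1-b+bw$. All are stable, so (H) holds. But element $1$ is positively correlated with $2$ if $b>a$ and with $3$ if $a>b$, so $X$ is not strongly Rayleigh by \eqref{eq:neg}. The example also shows that Theorem~\ref{thm:eq} fails under (H) alone: here $\lambda=(\frac12,a,b)$, and exchanging the labels $2$ and $3$ in the sets that contain $1$ carries the law of $X$ to $\pi_\lambda$,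 although the elements are not independent.
\end{example}

\section{The case of equality}\label{sec:eq}

Suppose that the law of $X$ is a rearrangement of $\pi_\lambda$. Then no step of the chain loses any Euclidean norm, so by Lemma~\ref{lem:pinch} the off-diagonal blocks that were pinched away are zero. When $F(0,0)>0$, the block at level $k=1$ is $cv$, so $v=0$ and $G_1=pG_0$ by \eqref{eq:ratio}. When $F(0,0)=0$ there is no matrix, only the matrices of the perturbations $F_\varepsilon$, and these need not stay bounded. We therefore need an estimate, in terms of $F$ alone, that survives the limit.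

\begin{lemma}\label{lem:defect}
If $F=G_0+wG_1$ is $N$-admissible, then
\[
\bigl|G_0(1)G_1'(1)-G_0'(1)G_1(1)\bigr|\le2^{N-3}\Bigl(\|V_N(G)\|^2-\|V_{N-1}(G_0)\|^2-\|V_{N-1}(G_1)\|^2\Bigr).
\]
\end{lemma}

\begin{proof}
Both sides are continuous in the coefficients of $F$, so by the perturbation \eqref{eq:thin} we may assume $c=F(0,0)>0$. Let $L$ be as in Proposition~\ref{prop:rep}. Differentiating \eqref{eq:ratio} at $t=1$ and multiplying by $G_0(1)^2=c^2\prod_i(1+m_i)^2$, we get
\begin{equation}\label{eq:wronski}
G_0(1)G_1'(1)-G_0'(1)G_1(1)=-c^2\sum_{j=1}^{N-1}v_j^2\prod_{i\ne j}(1+m_i)^2 .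
\end{equation}
Let $M=c\bigoplus_kC_k(L)$, indexed by all subsets of $[N]$, and let $O$ be its block with rows that avoid $N$ and columns that contain $N$. By the proof of Lemma~\ref{lem:step}, $M$ has spectrum $V_N(G)$ and its diagonal blocks have spectra $V_{N-1}(G_0)$ and $V_{N-1}(G_1)$, so the bracket in the statement equals $2\|O\|_F^2$ by Lemma~\ref{lem:pinch}. For $j\in[N-1]$ and $B\subseteq[N-1]\setminus j$, row $j$ of $L[B\cup j,B\cup N]$ has zeros in the columns $B$, because $D$ is diagonal, and $v_j$ in column $N$. Expanding along this row shows that the entry of $O$ in position $(B\cup j,B\cup N)$ is $\pm c\,v_j\,m^B$. Different pairs $(j,B)$ give different positions, so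
\[
\|O\|_F^2\ge c^2\sum_jv_j^2\sum_{B\subseteq[N-1]\setminus j}(m^B)^2=c^2\sum_jv_j^2\prod_{i\ne j}(1+m_i^2)\ge2^{-(N-2)}c^2\sum_jv_j^2\prod_{i\ne j}(1+m_i)^2,
\]
by $(1+m)^2\le2(1+m^2)$ applied to the $N-2$ factors. Together with \eqref{eq:wronski} this is the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:eq}]
If the events $\{i\in X\}$ are independent with probabilities $p_i$, then $G=\prod_i(1-p_i+p_it)$, so $\lambda$ is a rearrangement of $p$ and $\pi_\lambda$ is a rearrangement of $\pi_p$, which is the law of $X$.

We prove the converse by induction on $n$; for $n=1$ there is nothing to prove. Let $n\ge2$ and assume that the two vectors are rearrangements of each other. Write $f_X=f_0+z_1f_1$, let $x_0,x_1$ be the coefficient vectors of $f_0,f_1$, and put $G_0=G_{1,\emptyset}$, $G_1=G_{1,\{1\}}$ and $F=F_{1,\emptyset}=G_0+wG_1$. In the notation of Theorem~\ref{thm:chain},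
\[
W_n=x_0\oplus x_1\ \prec\ W_1=V_{n-1}(G_0)\oplus V_{n-1}(G_1)\ \prec\ W_0=V_n(G).
\]
Since $\|W_n\|=\|W_0\|$, all three norms agree by (M3).

\emph{The conditional laws are product laws.} Let $r\in\{0,1\}$ with $f_r\ne0$. Then $f_r/G_r(1)$ is the generating polynomial of the law of $X\setminus1$ conditioned on $1\notin X$ ($r=0$) or on $1\in X$ ($r=1$). It is the case $j=2$ of \eqref{eq:cond}, up to a positive factor, so this law is strongly Rayleigh on $\{2,\dots,n\}$, with cardinality polynomial $G_r/G_r(1)$. Theorem~\ref{thm:main} gives $x_r\prec V_{n-1}(G_r)$, which also holds trivially if $f_r=0$. Thus $\|x_r\|\le\|V_{n-1}(G_r)\|$ for $r=0,1$, and $\|W_n\|=\|W_1\|$ forces equality for both. By (M3), $x_r$ is a rearrangement of $V_{n-1}(G_r)$, and by induction each conditional law that is defined is a product law. If $\mathbb{P}(1\in X)\in\{0,1\}$, we are done. So assume that both are defined.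

\emph{The two product laws coincide.} The polynomial $F$ is $n$-admissible and $\|W_0\|=\|W_1\|$, so Lemma~\ref{lem:defect} gives $G_0(1)G_1'(1)=G_0'(1)G_1(1)$. Since $G_0(1)+G_1(1)=1$,
\[
\operatorname{Cov}\bigl(\mathbf{1}_{\{1\in X\}},|X\setminus1|\bigr)=G_1'(1)-G_1(1)\bigl(G_0'(1)+G_1'(1)\bigr)=G_0(1)G_1'(1)-G_0'(1)G_1(1)=0 .
\]
The left side is $\sum_{i\ge2}\operatorname{Cov}(\mathbf{1}_{\{1\in X\}},\mathbf{1}_{\{i\in X\}})$, and each term is nonpositive by \eqref{eq:neg}, so each term is zero. This is the step that fails in Example~\ref{ex:H}, where the two terms cancel. Hence $\mathbb{P}(i\in X\mid1\in X)=\mathbb{P}(i\in X\mid1\notin X)$ for all $i\ge2$. Two product laws with the same marginals are equal, so $X\setminus1$ is independent of the event $\{1\in X\}$ and has a product law. All the events $\{i\in X\}$ are therefore independent.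
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:entropy}]
The function $\Phi(x)=\sum_Ax_A\log x_A$ is symmetric and strictly convex on vectors with nonnegative entries. It equals $-H(X)$ at the law of $X$ and $-\sum_ih(\lambda_i)$ at $\pi_\lambda$, since entropy is additive over independent coordinates. By \eqref{eq:conj} and (M3), $H(X)\ge\sum_ih(\lambda_i)$, with equality exactly when the two vectors are rearrangements of each other; Theorem~\ref{thm:eq} identifies this case. The last bound is the inequality for $s_1$ in \eqref{eq:conj}, since the largest value of $\pi_\lambda(A)$ is obtained by choosing the larger of $\lambda_i$ and $1-\lambda_i$ for each $i$.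
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Kasra Alishahi and Milad Barzegar, \emph{Paving Property for Real Stable Polynomials and Strongly Rayleigh Processes}, arXiv:2006.13923 (2020).

\bibitem{BBL}
Borcea, Br\"and\'en and Liggett, \emph{Negative dependence and the geometry of polynomials}, J. Amer. Math. Soc. (2009).

\bibitem{Br}
Br\"and\'en, \emph{Polynomials with the half-plane property and matroid theory}, Adv. Math. (2007).

\end{thebibliography}
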